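# Straight rays against a fractal wall: hitting measures of dimension greater than one

## One triangle, one tooth, and the rays from a point

Points of the plane are written $(u,v)$, and $v$ is called the *height*. The *slope* of a non-horizontal line is $du/dv$, so a vertical line has slope $0$. From a root $x=(x_1,x_2)$ we shoot upward rays; the *ray of slope $s$* is $\{x+\ell(s,1):\ell\ge 0\}$, and $\ell$ is the height gained so far.

Take the open triangle $\Omega_0$ with vertices $(0,0),(0,1),(-1,0)$ and the root $x=(-\frac12,\frac14)$ in it. The ray of slope $s>0$ meets the line $u=0$ when $\ell s=\frac12$, at height $z=\frac14+\frac1{2s}$. For $\frac23<s<1$ this lies on the vertical side, at heights from $1$ down to $\frac34$. How fast does the slope change with the hitting height? From $s\ell=\frac12$ we get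
$$\Big|\frac{ds}{dz}\Big|=\frac{s}{\ell}=2s^2 ,$$
which lies between $\frac89$ and $2$. So a uniform slope produces hitting points with a bounded density in height.

Now open the segment from $a=(0,\frac34)$ to $b=(0,1)$, and attach behind it a triangular tooth with third vertex $c=(\frac3{32},\frac98)$. The side $ac$ has slope $\frac{3/32}{3/8}=\frac14$, and the side $bc$ has slope $\frac{3/32}{1/8}=\frac34$. From $x$, the vertices $a,c,b$ are seen at slopes $1$, $\frac{19/32}{7/8}=\frac{19}{28}$ and $\frac23$. So slopes in $(\frac{19}{28},1)$ pass through the opening and land on $ac$, and slopes in $(\frac23,\frac{19}{28})$ land on $bc$.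

On $ac$, which is $u=\frac14(v-\frac34)$, the crossing condition $-\frac12+\ell s=\frac14(\ell-\frac12)$ becomes $(s-\frac14)\ell=\frac38$. On $bc$, which is $u=\frac34(v-1)$, it becomes $(\frac34-s)\ell=\frac1{16}$. Therefore
$$\Big|\frac{ds}{dz}\Big|=\frac{s-\frac14}{\ell}\ \text{ on } ac,\qquad \Big|\frac{ds}{dz}\Big|=\frac{\frac34-s}{\ell}=16\big(\tfrac34-s\big)^2\ \text{ on } bc .$$
On $bc$ this rate is between $16\cdot\frac1{196}=\frac4{49}$ and $16\cdot\frac1{144}=\frac19$. The rays that land there have slopes in an interval of length only $\frac{19}{28}-\frac23=\frac1{84}$, yet they spread over heights from $1$ to $\frac98$. The tooth has diluted the hitting distribution, and the reason is visible in the formula: the numerator $s$ has become the distance from $s$ to the slope of the wall.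

One tooth only changes the density. The boundary is still a polygon, and the hitting distribution still lives on finitely many segments. But teeth can be put on the sides of teeth, again and again. Can infinitely many dilutions spread the hitting points so thinly that they no longer live on a one-dimensional set? And can this happen for all roots at once, although a wall that is nearly parallel to the rays from one root is not nearly parallel to the rays from another?

## Hitting measures and the dimension of a measure

**Definition (hitting measure).** Let $\gamma:[0,\infty)\to\mathbb R^2$ be continuous with $\gamma(0)=0$ and unbounded image, and let $\Omega$ be a bounded simply connected open domain. For a root $x\in\Omega$ and an angle $\theta$, consider the curve $t\mapsto x+R_\theta\gamma(t)$, where $R_\theta$ is rotation by $\theta$. Its hitting point on $\partial\Omega$ is $x+R_\theta\gamma(t_*)$ with $t_*=\inf\{t\ge0:x+R_\theta\gamma(t)\notin\Omega\}$; this exists because $\Omega$ is bounded and $\gamma$ is not. The law of the hitting point when $\theta$ is uniform on $[0,2\pi]$ is the probability measure $\mu_x$ on $\partial\Omega$.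

When $\gamma(t)=(t,0)$ the curve is the ray from $x$ in direction $\theta$. Let $\varrho(\theta)$ be the distance travelled before leaving $\Omega$. If $\varrho(\theta)>r$, then the closed segment of length $r$ from $x$ in direction $\theta$ is a compact subset of the open set $\Omega$, and the same holds for nearby directions. So $\{\varrho>r\}$ is open, $\varrho$ is lower semicontinuous, the hitting map is Borel, and $\mu_x$ is well defined.

**Definition (dimension).** The $s$-dimensional Hausdorff measure of $E$ is $\mathcal H^s(E)=\lim_{\delta\to0}\inf\sum_i(\operatorname{diam}U_i)^s$, the infimum being over countable covers of $E$ by sets of diameter less than $\delta$. Then $\dim_HE=\inf\{s:\mathcal H^s(E)=0\}$; in particular $\mathcal H^s(E)>0$ implies $\dim_HE\ge s$. The Hausdorff dimension of a measure $\mu$ is $\dim\mu=\inf\{\dim_HE:\mu(E^c)=0\}$.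

The dimension of a measure is not that of its support. If $(r_j)_{j\ge1}$ is dense in a circle, the measure $\sum_j2^{-j}\delta_{r_j}$ has the whole circle as support, but it is carried by a countable set and has dimension $0$.

If $\partial\Omega$ has Hausdorff dimension one, for instance if $\Omega$ is a polygon, then trivially $\dim\mu_x\le1$. The question, from Itai Benjamini and Alexander Shamov, "Where does a random process hit a fractal barrier?", arXiv:1608.00505 (2016), concerns arbitrary boundaries: is it true that for any $\gamma$ and $\Omega$, for Lebesgue-almost every root $x\in\Omega$, the measure $\mu_x$ has Hausdorff dimension at most one?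

The answer is no, already for a straight ray, and with every root as a bad root.

**Theorem.** Let $\gamma(t)=(t,0)$. There is a bounded simply connected domain $\Omega\subset\mathbb R^2$ such that for every $x\in\Omega$
$$\dim\mu_x\ \ge\ D:=1+\frac{\log\frac43-\eta\log18}{\log(12\cdot10^{16})}>1.003,\qquad \eta=\frac{\log6}{\log(\frac23\,10^{16})}.$$

The numerical claim is a direct check: $\eta<0.0492$ and $\eta\log18<0.1423$, while $\log\frac43>0.2876$ and $\log(12\cdot10^{16})<39.33$, so $D-1>0.1453/39.33>0.0036$.

## Walls nearly parallel to the rays

The computation in the example is general. Let a wall lie on a line of slope $\sigma$, and suppose that the ray of slope $s$ from $x$ crosses it after gaining height $\ell>0$. The function $u-\sigma v$ is constant on the line, so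
$$(s-\sigma)\,\ell=K,\qquad K\text{ depending only on the line and on }x. \tag{1}$$
If the ray of slope $s'$ crosses the same line after gaining $\ell'>0$, then $s-s'=K\big(\frac1\ell-\frac1{\ell'}\big)$, that is,
$$|s-s'|=|s-\sigma|\,\frac{|\ell-\ell'|}{\ell'} . \tag{2}$$
A set of heights of length $\rho$ on the wall thus receives a set of slopes of length about $|s-\sigma|\rho/\ell$. To get dimension above one we need the factor $|s-\sigma|$ to tend to zero along the successive walls that a ray meets.

The first thing to try is very thin teeth, all pointing in one direction: walls whose slopes lie within $\varepsilon$ of a fixed $\sigma_0$, repeated over many generations. This works for rays of slope near $\sigma_0$ and stops there. If $|s-\sigma_0|\ge2\varepsilon$, then $|s-\sigma|\ge\varepsilon$ for every wall of every generation, and the factor $|s-\sigma|/\ell$ is at least $\varepsilon/\operatorname{diam}\Omega$ however many generations are used. Iterating gains nothing for such a ray. The directions of the walls must adapt to the ray: each ray has to be led to walls that are more and more parallel to that very ray.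

The tooth in the example does this sorting by itself. A ray of slope $t\in(0,1)$ that enters through the vertical opening can leave through the wall of slope $\frac14$ only if $t>\frac14$, and through the wall of slope $\frac34$ only if $t<\frac34$. In both cases the possible slopes form an interval of length $\frac34$ with the slope of the wall as one endpoint: $(\frac14,1)$ and $(0,\frac34)$. Before entering, the interval was $(0,1)$ and the wall had slope $0$, again an endpoint. An affine map, a shear combined with a horizontal compression by $\frac34$, carries the old situation onto the new one. If we attach affine (not similar) copies of the same teeth to the new walls, then after $n$ generations every ray is within $(\frac34)^n$ of the slope of the wall it crosses, whatever the ray and whatever the root.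

The rest is the construction, the geometry that keeps the teeth disjoint, and the measure estimates.

## Teeth on a vertical wall

Fix
$$\lambda=\tfrac34,\qquad q=1-10^{-16},\qquad \beta=\tfrac32(1-q).$$
For $k\ge0$ let $\zeta_k=q^k$ and $\delta_k=\zeta_k-\zeta_{k+1}=(1-q)q^k$, and put
$$a_k=(0,\zeta_{k+1}),\quad b_k=(0,\zeta_k),\quad c_k=a_k+\delta_k\big(\tfrac38,\tfrac32\big)=b_k+\delta_k\big(\tfrac38,\tfrac12\big).$$
Let $S=\{0\}\times[0,1]$ be the wall, $M_k$ the open segment $(a_k,b_k)$, called a *mouth*, and $T_k$ the closed triangle $a_kb_kc_k$, called a *tooth*. The side $a_kc_k$ has slope $\frac14$ and $b_kc_k$ has slope $\frac34$. The mouths cover $S$ except for the points $(0,\zeta_k)$ and the corner $(0,0)$. Define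
$$A_{R_k}(u,v)=a_k+\tfrac{3\delta_k}2\big(\tfrac14v+\tfrac34u,\ v\big),\qquad A_{L_k}(u,v)=b_k+\tfrac{\delta_k}2\big(\tfrac34v-\tfrac34u,\ v\big).$$
Putting $u=0$ shows that $A_{R_k}(S)=[a_k,c_k]$ and $A_{L_k}(S)=[b_k,c_k]$. Finally let
$$\Delta=\{(u,v):0\le u\le v/10,\ u\ge(v-1)/2\},$$
the triangle with vertices $(0,0),(0,1),(\frac18,\frac54)$. It is the room reserved for everything that will ever be attached to $S$. This explains why the mouths shrink toward the corner: a wall of slope $\frac14$ starting at $(0,0)$ would leave $\Delta$ at once, since $\frac v4>\frac v{10}$, so no tooth may have its lower vertex there.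

**Step 1: the teeth and their reserved rooms fit.** This step provides the only metric facts about the construction that are used later; all other disjointness statements follow by applying affine maps.

**Lemma 1.** For each $k$, the triangles $T_k$, $A_{R_k}\Delta$, $A_{L_k}\Delta$ lie in $\Delta$ and have heights in $[\zeta_{k+1},\zeta_{k+1}+\frac{15}8\delta_k]$. All the triangles $T_k,A_{R_k}\Delta,A_{L_k}\Delta$ $(k\ge0)$ have pairwise disjoint interiors.

*Proof.* Write the vertices as $a_k+\delta_kw$ with $w=(w_1,w_2)$. Inserting the vertices of $\Delta$ into the maps gives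
$$T_k:\ (0,0),(0,1),(\tfrac38,\tfrac32);\qquad A_{R_k}\Delta:\ (0,0),(\tfrac38,\tfrac32),(\tfrac{39}{64},\tfrac{15}8);\qquad A_{L_k}\Delta:\ (0,1),(\tfrac38,\tfrac32),(\tfrac{27}{64},\tfrac{13}8).$$
For instance, the third vertex of $A_{R_k}\Delta$ is $\frac32(\frac14\cdot\frac54+\frac34\cdot\frac18,\frac54)=\frac32(\frac{13}{32},\frac54)$. All values of $w_2$ lie in $[0,\frac{15}8]$, which is the claim on heights.

*Containment.* Since $\Delta$ is convex, we check vertices. Clearly $u\ge0$. Next, $u\le\frac{39}{64}\delta_k\le\frac1{10}\zeta_{k+1}\le\frac v{10}$, because $\delta_k/\zeta_{k+1}=(1-q)/q$ is tiny. Since $\zeta_{k+1}+\delta_k=\zeta_k\le1$, we have $v-1=\zeta_{k+1}+\delta_kw_2-1\le\delta_k(w_2-1)$. So $u=\delta_kw_1\ge(v-1)/2$ follows from $w_1\ge(w_2-1)/2$. This holds trivially at $(0,0)$ and $(0,1)$, and at the other three points it reads $\frac38\ge\frac14$, $\frac{39}{64}\ge\frac{28}{64}$, $\frac{27}{64}\ge\frac{20}{64}$.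

*Different $k$.* At the vertices, $w_2-2w_1$ takes the values $0,1,\frac34,\frac{21}{32},\frac{25}{32}$, all in $[0,1]$. So the $k$-th group lies in the strip $\zeta_{k+1}\le v-2u\le\zeta_k$, and these strips have disjoint interiors.

*Same $k$.* The function $w_1-\frac14w_2$ vanishes at $a_k$ and $c_k$, is $-\frac14$ at $b_k$, and is $\frac{39}{64}-\frac{30}{64}=\frac9{64}$ at the third vertex of $A_{R_k}\Delta$; so the line $a_kc_k$ separates $T_k$ from $A_{R_k}\Delta$. The function $w_1-\frac34(w_2-1)$ vanishes at $b_k$ and $c_k$, is $\frac34$ at $a_k$, and is $\frac{27}{64}-\frac{30}{64}=-\frac3{64}$ at the third vertex of $A_{L_k}\Delta$; so the line $b_kc_k$ separates $T_k$ from $A_{L_k}\Delta$. The function $w_1-\frac12w_2+\frac38$ takes the values $\frac38,0,\frac3{64}$ at the vertices of $A_{R_k}\Delta$ and $-\frac18,0,-\frac1{64}$ at those of $A_{L_k}\Delta$; so its zero line separates these two. $\square$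

## Words, slope windows, and the domain

The *letters* are $R_k$ and $L_k$ for $k\ge0$; the *index* of $R_k$ and of $L_k$ is $k$. For a word $\omega=i_1\cdots i_n$ put $|\omega|=n$ and $A_\omega=A_{i_1}\cdots A_{i_n}$, with $A_\varnothing$ the identity, and let $\omega|m$ be the prefix of length $m$. The letter maps have the form $A_i(u,v)=p_i+h_i(\sigma_iv+\varepsilon_i\lambda u,v)$ with
$$h_{R_k}=\tfrac32\delta_k,\ \sigma_{R_k}=\tfrac14,\ \varepsilon_{R_k}=1;\qquad h_{L_k}=\tfrac12\delta_k,\ \sigma_{L_k}=\tfrac34,\ \varepsilon_{L_k}=-1 .$$
Composing, we obtain by induction on $n=|\omega|$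
$$A_\omega(u,v)=p_\omega+h_\omega\big(\sigma_\omega v+\varepsilon_\omega\lambda^nu,\ v\big),\qquad h_{\omega i}=h_\omega h_i,\quad \sigma_{\omega i}=\sigma_\omega+\varepsilon_\omega\lambda^n\sigma_i,\quad \varepsilon_{\omega i}=\varepsilon_\omega\varepsilon_i. \tag{3}$$
Since $h_i\le\frac32\delta_0=\beta$, we have $h_{\omega i}\le\beta h_\omega$ and $h_\omega\le\beta^n$. On heights $A_\omega$ acts by $v\mapsto e_\omega+h_\omega v$, where $e_\omega$ is the height of $p_\omega$. Upward directions go to upward directions, and lines of slope $t$ go to lines of slope $\sigma_\omega+\varepsilon_\omega\lambda^nt$.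

**Definition (slope window).** $J_\omega=\{\sigma_\omega+\varepsilon_\omega\lambda^nt:0<t<1\}$, an open interval of length $\lambda^n$.

So $J_\varnothing=(0,1)$, $J_{R_k}=(\frac14,1)$, $J_{L_k}=(0,\frac34)$. For example, $\sigma_{R_0L_1}=\frac14+\frac34\cdot\frac34=\frac{13}{16}$ and $\varepsilon_{R_0L_1}=-1$, so $J_{R_0L_1}=(\frac14,\frac{13}{16})$, of length $\frac9{16}$. In general $J_{\omega i}$ is the image of $J_i\subset(0,1)$ under $t\mapsto\sigma_\omega+\varepsilon_\omega\lambda^nt$, hence $J_{\omega i}\subset J_\omega$. The wall $S_\omega:=A_\omega(S)$ has slope $\sigma_\omega$, which is an endpoint of $J_\omega\subset(0,1)$; thus $\sigma_\omega\in[0,1]$.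

Put $T_{\omega,k}=A_\omega T_k$ and $M_{\omega,k}=A_\omega M_k\subset S_\omega$. With $\Omega_0$ the open triangle with vertices $(0,0),(0,1),(-1,0)$ as before, define
$$\Omega=\Omega_0\cup\bigcup_{\omega,k}\big(\operatorname{int}T_{\omega,k}\cup M_{\omega,k}\big),$$
the union being over all words and all $k\ge0$. The sets $\Omega_0$ and $\operatorname{int}T_{\omega,k}$ are called *pieces*.

**Step 2: distinct pieces are disjoint.** This is needed for simple connectivity, and the inclusion facts below also identify hitting points later.

Applying $A_\omega$ to Lemma 1 gives three facts: $A_{\omega i}\Delta\subset A_\omega\Delta$; for $i\ne j$ the sets $A_{\omega i}\Delta$ and $A_{\omega j}\Delta$ have disjoint interiors; and $T_{\omega,k}\subset A_\omega\Delta$ has interior disjoint from all $\operatorname{int}A_{\omega i}\Delta$. Consequently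
$$\operatorname{int}T_{\omega,k}\cap\operatorname{int}A_{\omega'}\Delta=\varnothing\qquad\text{whenever }|\omega'|>|\omega|. \tag{4}$$
Indeed, if $\omega'$ extends $\omega$, then $A_{\omega'}\Delta\subset A_{\omega i}\Delta$ for some letter $i$, and the third fact applies. Otherwise let $j\le|\omega|$ be the first position where the words differ. Then $A_{\omega'}\Delta\subset A_{\omega'|j}\Delta$ and $T_{\omega,k}\subset A_\omega\Delta\subset A_{\omega|j}\Delta$, and these have disjoint interiors by the second fact.

Now take two distinct pieces. If one of them is $\Omega_0$, they are disjoint because $\Omega_0\subset\{u<0\}$ and all teeth lie in $\Delta\subset\{u\ge0\}$. If they are $\operatorname{int}T_{\omega,k}$ and $\operatorname{int}T_{\omega',k'}$ with $|\omega'|>|\omega|$, use (4) and $T_{\omega',k'}\subset A_{\omega'}\Delta$. If $|\omega|=|\omega'|$ and $\omega\ne\omega'$, compare at the first difference as above. If $\omega=\omega'$, then $k\ne k'$ and Lemma 1 applies.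

**Step 3: $\Omega$ is open and bounded.** Boundedness is clear, since $\Omega\subset\Omega_0\cup\Delta$. For openness we look at both sides of each mouth.

Each $S_\omega$ is a full side of a *parent* piece $P$: it is $\Omega_0$ if $\omega=\varnothing$, and $\operatorname{int}T_{\omega^-,k}$ if $\omega=\omega^-i$ with $i$ of index $k$. We claim $P\subset A_\omega\{u<0\}$. For $\omega=\varnothing$ this is clear. In the coordinates $w$ of Lemma 1, the point $A_{R_k}(u,v)$ has $w_1-\frac14w_2=\frac98u$ and the point $A_{L_k}(u,v)$ has $w_1-\frac34(w_2-1)=-\frac38u$. On $\operatorname{int}T_k$ the first function is negative and the second positive, so $\operatorname{int}T_k$ lies in $A_{R_k}\{u<0\}$ and in $A_{L_k}\{u<0\}$. Apply $A_{\omega^-}$ to obtain the claim.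

The tooth $T_{\omega,k}$ lies in $A_\omega\{u\ge0\}$ and has the closure of $M_{\omega,k}$ as a full side. So around each point of $M_{\omega,k}$ a small disc consists of a half-disc in $P$, a half-disc in $\operatorname{int}T_{\omega,k}$, and a piece of $M_{\omega,k}$. Thus $P\cup M_{\omega,k}\cup\operatorname{int}T_{\omega,k}$ contains a neighborhood of each point of $M_{\omega,k}$, and $\Omega$ is open.

**Step 4: $\Omega$ is simply connected.** We add the teeth one at a time and use van Kampen's theorem.

Each tooth has finitely many ancestors, so the teeth can be enumerated with parents preceding children. Let $U$ be the open set obtained from $\Omega_0$ after finitely many additions, assumed simply connected, and let $T=T_{\omega,k}$, $M=M_{\omega,k}$ be next, with parent $P\subset U$. The set $U$ lies in the closure of the union of its pieces, and these are disjoint from the open set $\operatorname{int}T$; hence $U\cap\operatorname{int}T=\varnothing$. Every point of $M$ is a boundary point of $\operatorname{int}T$ and $U$ is open; hence $U\cap M=\varnothing$.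

Let $B$ be an open triangle with base $M$ and third vertex in $P$. As $P$ is open and convex and $M$ lies in its closure, $B\subset P$. The set $U_2=\operatorname{int}T\cup M\cup B$ is open, and it is star-shaped about any point of $M$. By the two disjointness statements, $U\cap U_2=B$, which is connected. By van Kampen's theorem $U\cup U_2=U\cup M\cup\operatorname{int}T$ is simply connected. Finally, $\Omega$ is the increasing union of these domains. A loop in $\Omega$ is compact, so it lies in one of them and contracts there. Hence $\Omega$ is a simply connected domain.

## The itinerary of a ray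

Fix a root $x=(x_1,x_2)\in\Omega$ for the rest of the proof. Only slopes in a subinterval of $(0,1)$ will be used; this is enough for a lower bound.

**Step 5: starting data.** We want a wall that an interval of rays from $x$ really reaches, at a height bounded away from $x_2$.

**Lemma 2.** There are a word $\tau$, a nonempty open interval $I_0\subset J_\tau$ and $d>0$ such that $x\in A_\tau\{u<0\}$, and such that for all $s\in I_0$ the ray of slope $s$ crosses $S_\tau$ at a point other than its endpoints, at height at least $x_2+d$, the part of the ray before the crossing lying in $\Omega$.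

*Proof.* Let $x\in\Omega_0$ and put $\xi=-x_1$, so that $\xi>0$, $x_2>0$ and $\xi+x_2<1$. Take $\tau=\varnothing$. The ray of slope $s$ meets $\{u=0\}$ at height $x_2+\xi/s$, which is less than $1$ exactly when $s>\xi/(1-x_2)$. So $I_0=(\frac{\xi}{1-x_2},1)$ and $d=\xi$ work; the earlier part of the ray is in $\Omega_0$ by convexity.

Let $x\in\operatorname{int}T_{\omega,k}\cup M_{\omega,k}$. Take $\tau=\omega R_k$. We first treat $\omega=\varnothing$. Write $x=\alpha_1a_k+\alpha_2b_k+\alpha_3c_k$ with $\alpha_1+\alpha_2+\alpha_3=1$, $\alpha_1,\alpha_2>0$, $\alpha_3\ge0$. As $\alpha_2>0$, $x$ is strictly on the side of $b_k$ of the line $a_kc_k$, which is $A_{R_k}\{u<0\}$. The vector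
$$c_k-x=\alpha_1(c_k-a_k)+\alpha_2(c_k-b_k)$$
points upward with slope strictly between $\frac14$ and $\frac34$. Let $p$ run over a short open subsegment of $(a_k,c_k)$ near $c_k$. Since $x$ is off the line $a_kc_k$, the slopes of $p-x$ fill an open interval, contained in $(\frac14,1)=J_{R_k}$ if the subsegment is short. The height of $p$ exceeds that of $x$ by at least a positive constant. The open segment $(x,p)$ lies in $\operatorname{int}T_k$, because all three barycentric coordinates are positive on it. For general $\omega$ apply this to $A_\omega^{-1}x$ and map back by $A_\omega$: slopes in $J_{R_k}$ go to slopes in $J_{\omega R_k}$, upward directions are preserved, and height differences are multiplied by $h_\omega>0$. $\square$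

**Step 6: each ray meets an infinite sequence of walls.** This is the place where the slope windows do their work.

Let $V$ be the countable set of all points $A_\omega(0,0)$, $A_\omega(0,\zeta_k)$, $A_\omega(c_k)$. Each point of $V\setminus\{x\}$ lies on at most one ray from $x$ with slope in $(0,1)$. Call a slope *excluded* if its ray contains a point of $V\setminus\{x\}$; there are countably many excluded slopes.

**Lemma 3.** For each non-excluded $s\in I_0$ there are words $\omega_{|\tau|}=\tau,\omega_{|\tau|+1},\dots$, with $|\omega_n|=n$ and each extending the previous one, such that the ray of slope $s$ crosses $S_{\omega_n}$ at a point $p_n(s)$ other than its endpoints and $s\in J_{\omega_n}$. The heights of the $p_n(s)$ strictly increase, each $p_n(s)$ lies in a mouth, and the open segment from $p_n(s)$ to $p_{n+1}(s)$ lies in the interior of a tooth.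

*Proof.* For $n=|\tau|$ this is Lemma 2 and $I_0\subset J_\tau$. Given $\omega_n$, apply $A_{\omega_n}^{-1}$. We see an upward line of slope $t\in(0,1)$ crossing $S$ at an interior point. That point is above $x$, so it is not $x$, and because $s$ is not excluded it is none of the points $(0,\zeta_k)$. So it lies in a unique $M_k$, and since $t>0$ the line enters $\operatorname{int}T_k$ there. Along the line $u$ increases, so it cannot leave $T_k$ through $\{u=0\}$, and it does not pass through $c_k$.

If it leaves through the open side $(a_k,c_k)$, then $w_1-\frac14w_2$ goes from negative values to $0$ along it. Its rate of change is a positive multiple of $t-\frac14$, so $t>\frac14$, i.e. $t\in J_{R_k}$; put $\omega_{n+1}=\omega_nR_k$. If it leaves through the open side $(b_k,c_k)$, then $w_1-\frac34(w_2-1)$ goes from positive values to $0$, so $t<\frac34$, i.e. $t\in J_{L_k}$; put $\omega_{n+1}=\omega_nL_k$. In both cases $s\in J_{\omega_{n+1}}$, and $p_{n+1}(s)$ is the point where the ray leaves the tooth that it entered at $p_n(s)$. $\square$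

In the opening example, the slopes in $(\frac{19}{28},1)$ took an $R$-letter and those in $(\frac23,\frac{19}{28})$ an $L$-letter, in agreement with the windows $(\frac14,1)$ and $(0,\frac34)$.

**Step 7: the limit of the crossing points is the hitting point.** This links the combinatorics to $\mu_x$.

For $m\ge n$ we have $p_m(s)\in A_{\omega_m}\Delta\subset A_{\omega_n}\Delta$. Two points of $\Delta$ differ by at most $\frac18$ in $u$ and $\frac54$ in $v$. Since $\sigma_\omega\in[0,1]$, two points of $A_\omega\Delta$ differ by at most $\frac{11}8h_\omega$ horizontally and $\frac54h_\omega$ vertically, so $\operatorname{diam}A_{\omega_n}\Delta\le2h_{\omega_n}\le2\beta^n\to0$. Hence $p_n(s)$ converges to a point $y(s)\in\bigcap_nA_{\omega_n}\Delta$. By Lemmas 2 and 3, the ray from $x$ up to but not including $y(s)$ lies in $\Omega$.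

Suppose $y(s)\in\Omega$. Then $y(s)$ has an open neighborhood $N$ contained in the union of at most two pieces and at most one mouth: the piece that contains it, or $P\cup M\cup\operatorname{int}T$ for a mouth that contains it. Since $y(s)\in A_{\omega_n}\Delta=\overline{\operatorname{int}A_{\omega_n}\Delta}$, the open set $N\cap\operatorname{int}A_{\omega_n}\Delta$ is nonempty. It is not contained in a segment, so it meets one of these at most two pieces, for every $n$. But $\Omega_0\cap\Delta=\varnothing$, and for a piece $\operatorname{int}T_{\omega,k}$ this contradicts (4) as soon as $n>|\omega|$. So $y(s)\notin\Omega$, and $y(s)$ is the hitting point. Write $Z(s)$ for its height; then $Z(s)\ge x_2+d$.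

## Rays with a common itinerary

For a word $\omega$ extending $\tau$ (possibly $\omega=\tau$), let $I(\omega)$ be the set of non-excluded $s\in I_0$ with $\omega_{|\omega|}(s)=\omega$.

**Step 8: up to excluded slopes, these sets are intervals.** Later we need that all slopes close to $s$ have the same beginning of the itinerary as $s$; for this we need intervals.

**Lemma 4.** For each $\omega$ extending $\tau$ there is an open interval $\hat I(\omega)\subset I_0$, possibly empty, such that $I(\omega)$ is the set of non-excluded slopes in $\hat I(\omega)$. For fixed $n\ge|\tau|$, the intervals $\hat I(\omega)$ with $|\omega|=n$ are disjoint and cover $I_0$ up to a countable set.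

*Proof.* For $\omega=\tau$ take $\hat I(\tau)=I_0$. In general, a non-excluded $s\in I_0$ belongs to $I(\omega)$ if and only if, for each $m$ with $|\tau|\le m<|\omega|$, the ray meets the open mouth $M_{\omega|m,k}$ and the open segment $S_{\omega|(m+1)}$ (without endpoints), where $k$ is the index of the $(m+1)$-st letter of $\omega$. One direction is clear. For the other, suppose $\omega_m(s)=\omega|m$. The ray crosses the line of $S_{\omega|m}$ only once, because $s\in J_{\omega|m}$ and $\sigma_{\omega|m}$ is not in this open interval. So it enters the tooth $T_{\omega|m,k}$ through the mouth. A line meets a convex triangle in a segment, so a point of the ray on the open side $S_{\omega|(m+1)}$ is its exit point, and $\omega_{m+1}(s)=\omega|(m+1)$.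

Let $\Sigma$ be one of these finitely many open segments. Its endpoints belong to $V$. Its closure lies in $A_\tau\Delta\subset A_\tau\{u\ge0\}$, so it does not contain $x$. Let $\mathcal C=\{x+\ell(s,1):\ell>0,\ 0<s<1\}$, an open convex cone; then $\Sigma\cap\mathcal C$ is an open subsegment of $\Sigma$, or empty. If $x$ is not on the line through $\Sigma$, the slope of $p-x$ is a continuous injective, hence strictly monotone, function of $p\in\Sigma\cap\mathcal C$; so the slopes in $(0,1)$ whose ray meets $\Sigma$ form an open interval or the empty set. If $x$ is on that line, any ray from $x$ that meets $\Sigma$ contains all of $\Sigma$ and its endpoints. Its slope is then excluded, and $I(\omega)=\varnothing$. If the second case occurs for some $\Sigma$, put $\hat I(\omega)=\varnothing$; otherwise let $\hat I(\omega)$ be the intersection of $I_0$ with all these intervals.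

For fixed $n$ the sets $I(\omega)$ are disjoint and cover the non-excluded slopes of $I_0$. Two different $\hat I(\omega)$ cannot overlap, since an overlap would be a nonempty open interval and would contain non-excluded slopes. $\square$

On each $I(\omega)$ the crossing point with $S_\omega$ depends continuously on $s$. So each $p_n$ is Borel, and so are $y=\lim p_n$ and $Z$.

**Step 9: the crossing estimate.** This turns the shrinking of the slope windows into a measure estimate.

**Lemma 5.** Let $n=|\omega|$, and for $s\in I(\omega)$ let $c_\omega(s)$ be the height at which the ray crosses $S_\omega$. Then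
$$\big|\{s\in I(\omega):c_\omega(s)\in H\}\big|\le\frac{\lambda^n|H|}d\ \text{ for every interval }H,\qquad |\hat I(\omega)|\le\frac{\lambda^nh_\omega}d. \tag{5}$$

*Proof.* Let $s,s'\in I(\omega)$ and $c_\omega(s)=x_2+\ell$, $c_\omega(s')=x_2+\ell'$. The crossing with $S_\omega$ does not precede the one with $S_\tau$, so $\ell'\ge d$. As $s\in J_\omega$ and $\sigma_\omega$ is an endpoint of $J_\omega$, we have $|s-\sigma_\omega|\le\lambda^n$. So (2) gives
$$|s-s'|\le\frac{\lambda^n}d\,|c_\omega(s)-c_\omega(s')| .$$
The set in (5) therefore has diameter at most $\lambda^n|H|/d$. For the second bound, let $H$ be the range of heights of $S_\omega$, of length $h_\omega$. $\square$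

## How many slopes land in a given height range

Lemma 5 speaks about crossing heights at generation $n$, and we need final heights $Z(s)$. After generation $n$ the rays continue to branch, and several branches may end in the same range of heights.

**Step 10: the price of branching.** We bound
$$f(\omega,\rho)=\sup_H\big|\{s\in I(\omega):Z(s)\in H\}\big|,$$
the supremum being over closed intervals $H$ of length $\rho>0$.

**Lemma 6.** Let $n=|\omega|$ and $\eta=\log6/\log(1/\beta)$. Then
$$f(\omega,\rho)\le\frac{18}5\,\frac{\lambda^n\rho}d\,\max\Big\{1,\frac{5h_\omega}{4\rho}\Big\}^{\eta}.$$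

Since $1/\beta=\frac23\,10^{16}$, this is the $\eta$ of the Theorem.

*Proof.* If $s\in I(\omega)$ has next letter $i$ of index $k$, then $c_\omega(s)$ is the height of a point of $M_{\omega,k}$ and $y(s)\in A_{\omega i}\Delta$. By Lemma 1 both $c_\omega(s)$ and $Z(s)$ lie in
$$K_k:=e_\omega+h_\omega\big[\zeta_{k+1},\zeta_{k+1}+\tfrac{15}8\delta_k\big].$$
Let $|H|=\rho$. Call $k$ *small* if $\frac{15}8h_\omega\delta_k\le\rho$ and *large* otherwise; there are finitely many large $k$.

For small $k$, if $Z(s)\in H$ then $|c_\omega(s)-Z(s)|\le|K_k|\le\rho$, so $c_\omega(s)$ lies in the $\rho$-neighborhood of $H$, an interval of length $3\rho$. By (5), the set of all such $s$, for all small $k$ together, has measure at most $3\lambda^n\rho/d$.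

For large $k$ we count the indices with $K_k\cap H\ne\varnothing$. Let $j$ be the largest of them and $k<j$ another. The bottom of $K_k$ exceeds the top of $K_j$ by at most $\rho$, and $j$ is large, so
$$h_\omega(\zeta_{k+1}-\zeta_{j+1})\le\rho+\tfrac{15}8h_\omega\delta_j<\tfrac{15}4h_\omega\delta_j .$$
On the other hand $\zeta_{k+1}-\zeta_{j+1}=\sum_{l=k+1}^j\delta_l\ge(j-k)\delta_j$. So $j-k<\frac{15}4$, that is, $j-k\le3$. At most $4$ indices, hence at most $8$ letters, are involved, and
$$f(\omega,\rho)\le\frac{3\lambda^n\rho}d+\sup\sum_if(\omega i,\rho), \tag{6}$$
the supremum being over sets of at most $8$ letters $i$. If $\frac{15}8(1-q)h_\omega\le\rho$, all $k$ are small and the sum is absent.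

Let $g=g(\omega,\rho)\ge0$ be the least integer with $\frac{15}8(1-q)\beta^gh_\omega\le\rho$. Since $h_{\omega i}\le\beta h_\omega$, we have $g(\omega i,\rho)\le g(\omega,\rho)-1$ whenever $g(\omega,\rho)\ge1$. We claim $f(\omega,\rho)\le\frac{3\lambda^n\rho}d\sum_{j=0}^{g}6^j$. For $g=0$ this is (6) without the sum. For $g\ge1$, (6) and induction give
$$f(\omega,\rho)\le\frac{3\lambda^n\rho}d+8\cdot\frac{3\lambda^{n+1}\rho}d\sum_{j=0}^{g-1}6^j=\frac{3\lambda^n\rho}d\sum_{j=0}^g6^j ,$$
because $8\lambda=6$. As $\sum_{j=0}^g6^j\le\frac65\,6^g$, we get $f(\omega,\rho)\le\frac{18}5\frac{\lambda^n\rho}d6^g$. If $g=0$, the last factor is $1$. If $g\ge1$, minimality and $\frac{15}8(1-q)=\frac54\beta$ give $\frac54\beta^gh_\omega>\rho$, so $6^g=(\beta^{-g})^\eta\le\big(\frac{5h_\omega}{4\rho}\big)^\eta$. $\square$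

Applied once, from the starting word $\tau$, Lemma 6 is not enough: for fixed $\omega=\tau$ and $\rho\to0$ it only gives a bound of order $\rho^{1-\eta}$, an exponent below one. The gain $\lambda=\frac34$ per generation is beaten by the number $8$ of competing letters. We need a reason why, near a given hitting point, there are no competitors during the first $n$ generations, so that the factor $\lambda^n$ comes for free and Lemma 6 is used only for the few generations that remain. The reason is that hitting points remember slopes: two rays from $x$ that end close to each other, at distance at least $d$ from $x$, have nearly equal slopes. If the interval $\hat I(\omega_n(s))$ leaves some room around $s$, then these slopes have the same first $n$ letters.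

**Step 11: typical slopes have room around them.** We quantify this room.

**Lemma 7.** Let $\epsilon_n=\big(\frac{1-q}{12}\big)^n$. For a.e. $s\in I_0$, for all sufficiently large $n$, the interval $(s-\epsilon_n,s+\epsilon_n)$ is contained in $\hat I(\omega_n(s))$.

*Proof.* A slope in $I(\omega)$, $|\omega|=n$, for which this fails lies within $\epsilon_n$ of an endpoint of $\hat I(\omega)$. So the set of failing slopes at level $n$ has measure at most $\sum_{|\omega|=n}\min\{|\hat I(\omega)|,2\epsilon_n\}$, the sum being over words extending $\tau$. By $\min\{\alpha,\alpha'\}\le\sqrt{\alpha\alpha'}$ and (5) this is at most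
$$\sum_{|\omega|=n}(2\epsilon_n)^{1/2}|\hat I(\omega)|^{1/2}\le\Big(\frac{2\epsilon_n}d\Big)^{1/2}\sum_{|\omega|=n}(\lambda^nh_\omega)^{1/2}=\Big(\frac{2\epsilon_n}d\Big)^{1/2}(\lambda^{|\tau|}h_\tau)^{1/2}\,\Theta^{\,n-|\tau|},$$
with $\Theta=\sum_i(\lambda h_i)^{1/2}$, because $\lambda^nh_\omega$ is a product over letters. Here $\lambda h_{R_k}=\frac98\delta_k$ and $\lambda h_{L_k}=\frac38\delta_k$, and
$$\sum_k\delta_k^{1/2}=\frac{\sqrt{1-q}}{1-\sqrt q}=\frac{1+\sqrt q}{\sqrt{1-q}}<\frac2{\sqrt{1-q}} .$$
Hence
$$\Theta=\Big(\sqrt{\tfrac98}+\sqrt{\tfrac38}\Big)\frac{1+\sqrt q}{\sqrt{1-q}}<\frac{3.3462}{\sqrt{1-q}},\qquad \Theta^2<\frac{11.2}{1-q}.$$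
So $\epsilon_n^{1/2}\Theta^n\le(11.2/12)^{n/2}$, and the measures are summable in $n$. By the Borel–Cantelli lemma, almost every $s$ fails for only finitely many $n$. $\square$

## From small balls to dimension

Let $\nu$ be the image of Lebesgue measure on $I_0$ under $s\mapsto y(s)$. The slope and the direction angle are related by $s=\cot\theta$, so $|d\theta|=ds/(1+s^2)\ge ds/2$ for $s\in(0,1)$. Since $\theta$ is uniform on $[0,2\pi]$, $\mu_x\ge\frac1{4\pi}\nu$. Balls $B(y,r)$ are closed.

**Step 12: the measure of small balls.** We combine the room of Lemma 7, which brings in the factor $\lambda^n$, with the branching bound of Lemma 6.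

Let $s$ be non-excluded and as in Lemma 7, let $y=y(s)$, let $n$ be large, and put $\omega=\omega_n(s)$ and $r_n=d\epsilon_n/4$. Let $s'\in I_0$ be non-excluded with $|y(s')-y|\le r_n$. Put $\ell=Z(s)-x_2$ and $\ell'=Z(s')-x_2\ge d$, so that $y(s)=x+\ell(s,1)$ and $y(s')=x+\ell'(s',1)$. Then
$$|s'-s|\,\ell'\le|s'\ell'-s\ell|+s\,|\ell-\ell'|\le2r_n ,$$
so $|s'-s|\le2r_n/d<\epsilon_n$. By Lemma 7, $s'\in\hat I(\omega)$, and since $s'$ is not excluded, $s'\in I(\omega)$ by Lemma 4. Moreover $Z(s')\in[Z(s)-r_n,Z(s)+r_n]$, an interval of length $2r_n$. Lemma 6 with $\rho=2r_n$ yields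
$$\nu(B(y,r_n))\le f(\omega,2r_n)\le\frac{36}5\,\frac{\lambda^nr_n}d\,\max\Big\{1,\frac{5h_\omega}{8r_n}\Big\}^\eta .$$
Since $h_\omega\le\beta^n=(\frac32(1-q))^n$, we have $h_\omega/\epsilon_n\le18^n$, hence $\frac{5h_\omega}{8r_n}=\frac{5h_\omega}{2d\,\epsilon_n}\le\frac5{2d}18^n$. So, with a constant $C$ depending only on $d$,
$$\nu(B(y,r_n))\le C\,r_n\,(\lambda\,18^\eta)^n . \tag{7}$$

We see here why $1-q$ is so small. Between the scale $h_\omega$ of the walls and the scale $r_n$ of the balls there is a gap of at most a constant times $18^n$, independent of $q$. The price of crossing it is $18^{\eta n}$, and $\eta=\log6/\log(1/\beta)$ is small when $\beta$ is small. With $1-q=10^{-16}$ the price $\eta\log18<0.1423$ per generation is well below the gain $\log\frac43>0.2876$.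

**Step 13: the local dimension.** We pass from the special radii $r_n$ to all radii.

We have $\log(1/r_n)=n\log\frac{12}{1-q}+O(1)$. Dividing the logarithm of (7) by $\log r_n<0$ gives
$$\liminf_{n\to\infty}\frac{\log\nu(B(y,r_n))}{\log r_n}\ge1+\frac{\log\frac43-\eta\log18}{\log\frac{12}{1-q}}=D .$$
For $r_{n+1}\le r\le r_n$ and $n$ large, $\nu(B(y,r))\le\nu(B(y,r_n))<1$ and $|\log r|\le|\log r_{n+1}|$, so
$$\frac{\log\nu(B(y,r))}{\log r}\ge\frac{\log\nu(B(y,r_n))}{\log r_{n+1}},\qquad\frac{\log r_n}{\log r_{n+1}}\to1 ;$$
here $\log 0=-\infty$ is allowed and makes a quotient $+\infty$. Hence, for a.e. $s\in I_0$,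
$$\liminf_{r\to0}\frac{\log\nu(B(y(s),r))}{\log r}\ge D . \tag{8}$$

**Step 14: the lower bound for $\dim\mu_x$.** This is the usual mass distribution argument, written for the map $y$.

Let $\mu_x(E^c)=0$. Then $\nu(E^c)=0$, so $y(s)\in E$ for a.e. $s\in I_0$. Let $0<D'<D$, and for $N\ge1$ let $F_N$ be the set of $s\in I_0$ with $y(s)\in E$ and $\nu(B(y(s),r))\le r^{D'}$ for all $0<r<\frac1N$. The sets $F_N$ increase, and by (8) their union has full measure in $I_0$. So some $F_N$ has outer Lebesgue measure $m>0$.

Let $E\subset\bigcup_iU_i$ be a countable cover with $\operatorname{diam}U_i<\frac1N$, and choose $r_i'\in(\operatorname{diam}U_i,\frac1N)$. For each $i$ such that $U_i$ contains $y(s_i)$ for some $s_i\in F_N$, we have $U_i\subset B(y(s_i),r_i')$. These balls cover $y(F_N)$, so their preimages under $y$ cover $F_N$, and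
$$m\le\sum_i\nu(B(y(s_i),r_i'))\le\sum_i(r_i')^{D'} .$$
Given $\epsilon>0$, we may choose the $r_i'$ so close to $\operatorname{diam}U_i$ that $(r_i')^{D'}\le(\operatorname{diam}U_i)^{D'}+\epsilon2^{-i}$. Letting $\epsilon\to0$ we get $\sum_i(\operatorname{diam}U_i)^{D'}\ge m$. Hence $\mathcal H^{D'}(E)\ge m>0$ and $\dim_HE\ge D'$. As $D'<D$ was arbitrary, $\dim_HE\ge D$, and as $E$ was arbitrary, $\dim\mu_x\ge D>1.003$.

The root $x\in\Omega$ was arbitrary, so the Theorem is proved, and the question has a negative answer. $\blacksquare$

## Curves that begin with a straight segment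

The ray may be replaced by many other curves, because only the part of the curve before the exit matters.

**Remark.** If $\gamma|_{[0,a]}$ injectively parametrizes a straight segment of some length $L>0$ starting at $0$, and $\gamma$ is arbitrary (continuous, unbounded) afterwards, then there is a bounded simply connected $\Omega'$ with $\dim\mu_x\ge D>1.003$ for every $x\in\Omega'$.

Let $\Omega'$ be a scaled copy of $\Omega$ of diameter less than $L$. For every root $x\in\Omega'$ and every angle, the rotated initial segment at $x$ has length $L$ and cannot stay in $\Omega'$. So the exit occurs during the initial segment, and the hitting point is that of the ray in the direction of the segment. That direction is $\theta$ plus a fixed offset, which does not affect the uniform law. Finally, scaling does not change the dimension of a measure. In particular the remark applies to every unbounded polygonal curve whose first edge has positive length.
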